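\title{Pointwise stabilizers of subgroups of right-angled Artin groups}

\begin{abstract}
Let $A$ be a right-angled Artin group and $H$ a finitely generated subgroup of $A$. We prove that the group of automorphisms of $A$ that fix every element of $H$ is finitely presented, and that a finite presentation can be computed from the defining graph and generators of $H$. This answers a question from a paper of Roy and Ventura. The proof enlarges the defining graph so that fixing an element of $A$ becomes fixing a conjugacy class in the larger group, where a theorem of Day applies. The same construction treats automorphisms that fix one subgroup pointwise and act on finitely many further subgroups by conjugation. These groups are finitely presented even when the subgroups are not finitely generated, and the corresponding orbit problem for finite tuples is decidable.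
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a finite simple graph with vertex set $V$ and edge set $E$. The \emph{right-angled Artin group} of $\Gamma$ is
\[
A(\Gamma)=\langle\, V \mid uv=vu \text{ for all } \{u,v\}\in E \,\rangle .
\]
The complete graph on $n$ vertices gives $\mathbb Z^n$, and the graph on $n$ vertices without edges gives the free group $F_n$. Joining each vertex of a complete graph on $m$ vertices to each of $n$ further, pairwise nonadjacent vertices gives $\mathbb Z^m\times F_n$. For a subgroup $H$ of a group $G$, the \emph{pointwise stabilizer} of $H$ is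
\[
\operatorname{Aut}_H(G)=\{\alpha\in\operatorname{Aut}(G) : \alpha(h)=h \text{ for all } h\in H\}.
\]
It measures how much freedom an automorphism retains once its values on $H$ are prescribed: the automorphisms that agree on $H$ with a given $\beta$ form the coset $\beta\operatorname{Aut}_H(G)$. If $H=\langle h_1,\dots,h_k\rangle$, then $\operatorname{Aut}_H(G)$ is the stabilizer of the point $(h_1,\dots,h_k)$ of $G^k$.

In the simplest cases the stabilizer can be written down.

\begin{example}\label{ex:abelian}
Let $H\leqslant\mathbb Z^n$ have rank $r$. If $kx\in H$ with $k\neq0$ and $\alpha$ fixes $H$, then $k(\alpha(x)-x)=0$, so $\alpha(x)=x$. We may therefore replace $H$ by the subgroup of all such $x$, which is a direct summand of rank $r$. In a basis whose first $r$ vectors span it, $\operatorname{Aut}_H(\mathbb Z^n)$ consists of the matrices $\left(\begin{smallmatrix} I_r & * \\ 0 & C\end{smallmatrix}\right)$ with $C\in GL_{n-r}(\mathbb Z)$. Thus $\operatorname{Aut}_H(\mathbb Z^n)\cong\mathbb Z^{r(n-r)}\rtimes \operatorname{Aut}(\mathbb Z^{n-r})$.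
\end{example}

\begin{example}\label{ex:free}
Let $F$ be free on $a,b$ and $H=\langle a\rangle$. Then $\operatorname{Aut}_H(F)$ consists of the maps $a\mapsto a$, $b\mapsto a^kb^{\pm1}a^l$ with $k,l\in\mathbb Z$. These maps are automorphisms. Conversely, let $\alpha$ fix $a$. Since $\alpha$ is onto, $\alpha(b)\notin\langle a\rangle$, so $\alpha(b)=a^kua^l$ where the reduced word $u$ begins and ends with $b^{\pm1}$, and $b\in\langle a,u\rangle$. Write $u=pqp^{-1}$ without cancellation and with $q$ cyclically reduced. Then for $n\ne0$ the reduced form $pq^np^{-1}$ of $u^n$ begins and ends with $b^{\pm1}$ and is at least as long as $u$. Hence no cancellation occurs between the blocks of a product $a^{i_0}u^{n_1}a^{i_1}\cdots u^{n_r}a^{i_r}$ with all $n_\nu\neq0$ and $i_1,\dots,i_{r-1}\ne0$, and such a product equals $b$ only if it is a single block $u^n$. So $u=b^{\pm1}$. With $x\colon b\mapsto ab$, $y\colon b\mapsto ba$ and $\iota\colon b\mapsto b^{-1}$ we obtain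
\[
\operatorname{Aut}_H(F)=\langle\, x,y,\iota \mid xy=yx,\ \iota^2=1,\ \iota x\iota=y^{-1}\,\rangle\cong\mathbb Z^2\rtimes\mathbb Z/2 .
\]
\end{example}

These examples suggest that pointwise stabilizers are as well behaved as the full automorphism groups. No general principle guarantees this. The stabilizer in Example~\ref{ex:free} has infinite index in $\operatorname{Aut}(F)$, because the orbit of $a$ contains all $ab^k$, and a subgroup of infinite index in a finitely presented group need not even be finitely generated. For $G=\mathbb Z^m\times F_n$ it is known that $\operatorname{Aut}_H(G)$ is finitely presented for every finitely generated $H\leqslant G$, and that a finite presentation is computable from a finite generating set of $H$. The following question, which we take from Roy and Ventura \cite{RV}, asks for the same over all graphs.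

\medskip
\noindent\textbf{Question.} \emph{Let $H$ be a finitely generated subgroup of $A(\Gamma)$. Is $\operatorname{Aut}_H(A(\Gamma))$ finitely generated? Is it finitely presented? Is a finite presentation computable from $\Gamma$ and a finite generating set of $H$, given as words in $V^{\pm1}$?}
\medskip

The answer to all three questions is yes. From now on $A=A(\Gamma)$, and an automorphism of a right-angled Artin group is \emph{explicit} if it is given by words representing the images of the vertices.

\begin{theorem}\label{thm:main}
For every finitely generated subgroup $H\leqslant A$, the group $\operatorname{Aut}_H(A)$ is finitely presented. There is an algorithm that, given $\Gamma$ and words generating $H$, outputs a finite presentation of $\operatorname{Aut}_H(A)$ whose generators are explicit automorphisms.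
\end{theorem}

The method gives more. For $m\geqslant0$ and subgroups $H_0,H_1,\dots,H_m\leqslant A$, let $\mathcal A(H_0;H_1,\dots,H_m)$ be the set of $\alpha\in\operatorname{Aut}(A)$ for which there are $b_0,\dots,b_m\in A$ with $b_0=1$ and
\[
\alpha(h)=b_jhb_j^{-1}\qquad\text{for all } 0\leqslant j\leqslant m \text{ and all } h\in H_j .
\]
So $\alpha$ fixes $H_0$ pointwise and acts on each further $H_j$ as a conjugation, with a conjugator that may depend on $j$. This set is a group: if $\alpha,\alpha'$ have conjugators $b_j,b_j'$, then $\alpha\alpha'$ has conjugators $\alpha(b_j')b_j$ and $\alpha^{-1}$ has conjugators $\alpha^{-1}(b_j)^{-1}$. For $m=0$ it is $\operatorname{Aut}_{H_0}(A)$.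

\begin{theorem}\label{thm:general}
Let $m\geqslant 0$.
\begin{enumerate}
\item[(1)] The group $\mathcal A(H_0;H_1,\dots,H_m)$ is finitely presented for arbitrary, not necessarily finitely generated, subgroups $H_j\leqslant A$. In particular, $\operatorname{Aut}_H(A)$ is finitely presented for every subgroup $H\leqslant A$. If $H_0=1$, the image of $\mathcal A(H_0;H_1,\dots,H_m)$ in $\operatorname{Out}(A)$ is finitely presented.
\item[(2)] If the $H_j$ are given by finite generating sets, a finite presentation of $\mathcal A(H_0;H_1,\dots,H_m)$ is computable.
\item[(3)] Given finite tuples $(u_{ji})_i$ and $(v_{ji})_i$ of elements of $A$, of the same length for each $0\leqslant j\leqslant m$, it is decidable whether there are $\alpha\in\operatorname{Aut}(A)$ and $b_j\in A$ with $b_0=1$ and $\alpha(u_{ji})=b_jv_{ji}b_j^{-1}$ for all $i,j$. Such data can be found if they exist.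
\end{enumerate}
\end{theorem}

Both theorems are deduced from a theorem of Day \cite{Day} on stabilizers and orbits of tuples of \emph{conjugacy classes} (Theorem~\ref{thm:day} below). We apply it to a larger right-angled Artin group $\widehat A$, in which conjugacy classes of suitable words record individual elements of $A$. Section~\ref{sec:idea} finds the construction on the group of Example~\ref{ex:free}, and Section~\ref{sec:enlarged} carries it out in general. The presentations are computed in Section~\ref{sec:presentations}. Section~\ref{sec:arbitrary} removes the finite generation of the $H_j$, and Section~\ref{sec:orbits} solves the orbit problem.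

\section{Conventions and tools}\label{sec:tools}

Automorphisms are written on the left, so $\alpha\beta$ means ``first $\beta$, then $\alpha$''. Writing them on the right replaces each group of automorphisms by its opposite group, and a presentation of one becomes a presentation of the other on reversing every relator; inversion is an isomorphism between the two. We write $c_g(x)=gxg^{-1}$, we write $x\sim y$ if $x$ and $y$ are conjugate, and $[x]$ is the conjugacy class of $x$. The centralizer of an element or subgroup $X$ in $G$ is $C_G(X)$.

\subsection*{Free products}
Let $G=G_1*\cdots*G_n$. A sequence $(y_1,\dots,y_r)$, $r\geqslant0$, is \emph{reduced} if each $y_\nu$ is a nontrivial element of some factor and consecutive terms lie in different factors. Every element of $G$ is the product of a unique reduced sequence; its terms are the \emph{syllables} of the element and $r$ is its \emph{length}. An element of length $r\geqslant2$ is \emph{cyclically reduced} if $y_1$ and $y_r$ lie in different factors. We use two standard facts.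
\begin{enumerate}
\item[(F1)] If $1\neq x\in G_i$, then $C_G(x)\leqslant G_i$. Indeed, an element $g\notin G_i$ has the form $g=pzq$ with $p,q\in G_i$, where $z\ne 1$ has first and last syllable outside $G_i$. Then $gxg^{-1}=p\cdot z\,(qxq^{-1})\,z^{-1}\cdot p^{-1}$ has length at least $3$, so $gxg^{-1}\neq x$.
\item[(F2)] (Conjugacy theorem.) Two cyclically reduced elements of length at least $2$ are conjugate if and only if their reduced sequences are cyclic permutations of each other. No such element is conjugate to an element of length at most $1$.
\end{enumerate}

\subsection*{Day's theorem}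
An automorphism permutes conjugacy classes, so it acts entrywise on tuples of conjugacy classes. Inner automorphisms act trivially.

\begin{theorem}[Day \cite{Day}]\label{thm:day}
Let $\Delta$ be a finite simple graph and let $\operatorname{Aut}(A(\Delta))$ act entrywise on $k$-tuples of conjugacy classes of $A(\Delta)$.
\begin{enumerate}
\item[(i)] The stabilizer of any such tuple is finitely presented. There is a procedure that builds, from $\Delta$ and representatives of the classes, a finite presentation whose generators are explicit automorphisms.
\item[(ii)] It is decidable whether two such tuples lie in the same orbit, and if they do, an automorphism carrying one to the other can be found.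
\end{enumerate}
\end{theorem}

\subsection*{Searches and quotients}
Right-angled Artin groups have solvable word problem. Beyond Theorem~\ref{thm:day}, our algorithms consist of searches: we enumerate all words, test each with the word problem, and stop at the first success. Such a search terminates whenever the object sought is known to exist. Explicit automorphisms of $A(\Delta)$ can be composed by substitution and compared by comparing the images of the vertices. They can be inverted: for each vertex $y$, search for a word $w$ with $\sigma(w)=y$. So any word in explicit automorphisms and their inverses can be evaluated.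

\begin{lemma}\label{lem:quotient}
Let $G\leqslant\operatorname{Aut}(A(\Delta))$ be given by a finite presentation $\langle\sigma_1,\dots,\sigma_p\mid R\rangle$ on explicit automorphisms, and let $N$ be a normal subgroup of $G$ generated by explicit automorphisms $\nu_1,\dots,\nu_q$. Then a finite presentation of $G/N$ on the generators $\sigma_1N,\dots,\sigma_pN$ is computable.
\end{lemma}

\begin{proof}
For each $k$, search for a word $w_k$ in the $\sigma_i^{\pm1}$ that evaluates to $\nu_k$; it exists because $\nu_k\in G$. Since $N$ is normal and generated by the $\nu_k$, it is their normal closure in $G$, and so $G/N=\langle\sigma_1,\dots,\sigma_p\mid R,w_1,\dots,w_q\rangle$.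
\end{proof}

The last sentence of the proof is the familiar fact that the quotient of a finitely presented group by a finitely generated normal subgroup is finitely presented. Finite presentability thus passes easily to such quotients and not to subgroups, so our aim is to exhibit $\operatorname{Aut}_H(A)$ as a \emph{quotient} of one of Day's stabilizers.

\section{The idea: from conjugacy classes to elements}\label{sec:idea}

Let $H=\langle h_1,\dots,h_k\rangle\leqslant A$. The stabilizer of $([h_1],\dots,[h_k])$ contains $\operatorname{Aut}_H(A)$ but is too large in two ways. It contains all inner automorphisms, and its elements may conjugate different $h_i$ by unrelated elements. In the free group on $a,b,c$, the automorphism $a\mapsto a$, $b\mapsto cbc^{-1}$, $c\mapsto c$ fixes $[a]$ and $[b]$, but a common conjugator for $a$ and $b$ would lie in $\langle a\rangle\cap c\langle b\rangle=\emptyset$.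

\subsection*{A marker letter}
A free letter pins an element down. In $A*\langle t\rangle$, fact (F2) shows that for $x,x'\in A$ the elements $tx$ and $tx'$ are conjugate only if $x=x'$. So if an automorphism $\varphi$ of $A*\langle t\rangle$ fixes $t$, \emph{maps $A$ to $A$}, and fixes the class $[th]$, then $th\sim t\varphi(h)$ forces $\varphi(h)=h$. Fixing $t$ is the same as fixing $[t]$ up to an inner automorphism. The difficulty is the condition $\varphi(A)=A$, which is not a condition on conjugacy classes of elements and cannot be dropped.

To see this, take $F$ free on $a,b$ and $H=\langle a\rangle$ as in Example~\ref{ex:free}. The map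
\begin{equation}\label{eq:bad}
t\mapsto t,\qquad b\mapsto b,\qquad a\mapsto t^{-1}btab^{-1}
\end{equation}
sends the basis $(t,ta,b)$ of $F*\langle t\rangle$ to the basis $(t,\ b\cdot ta\cdot b^{-1},\ b)$. It is an automorphism that fixes $t$ and $[ta]$ and does not preserve $F$. Nor does it help to delete $t$ afterwards: the induced automorphism of $F$ is $c_b$, which moves $a$.

\subsection*{A central letter}
The remedy is to turn the factor into the centralizer of a single element, since an automorphism that fixes an element preserves its centralizer. Replace $F$ by $M=F\times\langle s\rangle$ and work in $\widehat F=M*\langle t\rangle$, which is again a right-angled Artin group. By (F1), $M$ is the centralizer of $s$. Now \eqref{eq:bad} does not extend by $s\mapsto s$, because $t^{-1}btab^{-1}$ lies outside $M$ and so does not commute with $s$. Let $\varphi\in\operatorname{Aut}(\widehat F)$ fix the four classes $[s]$, $[t]$, $[st]$, $[ta]$.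
\begin{itemize}
\item After composing with an inner automorphism, $\varphi(s)=s$, and then $\varphi(M)=M$.
\item We have $\varphi(t)=gtg^{-1}$ for some $g$, and we want to remove $g$ by a further inner automorphism without moving $s$. This requires a conjugator in $M$, and the class $[st]$ provides one. For instance, $g=tb$ would give $\varphi(st)=s\cdot t\cdot b\cdot t\cdot b^{-1}\cdot t^{-1}$, which is cyclically reduced of length $6$ and so not conjugate to $st$; the same count excludes every $g\notin M\langle t\rangle$ (Lemma~\ref{lem:free}(c)). So we may assume $\varphi(s)=s$ and $\varphi(t)=t$.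
\item Now $ta\sim t\varphi(a)$ with $\varphi(a)\in M$, and hence $\varphi(a)=a$.
\item Modulo $\langle s\rangle$, $\varphi|_M$ is an automorphism of $F$ fixing $a$. By Example~\ref{ex:free}, $\varphi(b)=a^kb^{\pm1}a^ls^n$.
\end{itemize}
The normalized automorphisms are therefore the maps $b\mapsto a^kb^{\pm1}a^ls^n$ that fix $a,s,t$. Deleting $s$ maps this group onto $\operatorname{Aut}_H(F)$. The price of the letter $s$ is the kernel, the infinite cyclic group generated by $b\mapsto bs$. It is finitely generated, so it can be factored out by Lemma~\ref{lem:quotient}.

For the groups $\mathcal A(H_0;H_1,\dots,H_m)$ we use one marker $t_j$ for each $H_j$. Inner automorphisms suffice to fix $s$ and $t_0$ but no more. Each remaining $t_j$ is conjugated by an element of $M$, and this element is the conjugator by which the automorphism acts on $H_j$.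

\section{The enlarged group}\label{sec:enlarged}

Fix $m\geqslant0$. Let $\widehat\Gamma$ have vertex set $V\sqcup\{s,t_0,\dots,t_m\}$ and edge set $E\cup\{\{s,v\}:v\in V\}$: we cone off $\Gamma$ with the vertex $s$ and add $m+1$ isolated vertices. Reading off the defining presentation,
\[
\widehat A:=A(\widehat\Gamma)=M*\langle t_0\rangle*\cdots*\langle t_m\rangle,\qquad M=A\times\langle s\rangle .
\]
Let $r\colon\widehat A\to A$ be the homomorphism that is the identity on $A$ and sends $s,t_0,\dots,t_m$ to $1$. On words it deletes these letters, and on $M$ it is the projection with kernel $\langle s\rangle$.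

\begin{lemma}\label{lem:free}
Let $0\leqslant j\leqslant m$. In $\widehat A$ the following hold.
\begin{enumerate}
\item[(a)] $C_{\widehat A}(s)=M$ and $C_{\widehat A}(t_j)=\langle t_j\rangle$.
\item[(b)] If $x,x'\in M$ and $t_jx\sim t_jx'$, then $x=x'$.
\item[(c)] If $g\in\widehat A$ and $s\cdot gt_jg^{-1}\sim st_j$, then $gt_jg^{-1}=xt_jx^{-1}$ for some $x\in M$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $t=t_j$.

(a) By (F1) the centralizers lie in $M$ and in $\langle t\rangle$. Equality holds because $s$ is central in $M$ and $\langle t\rangle$ is abelian.

(b) If $x,x'\neq1$, then $tx$ and $tx'$ are cyclically reduced of length $2$. By (F2), the sequence $(t,x')$ is $(t,x)$ or $(x,t)$, and the second is impossible because $x'\in M$. So $x=x'$. If exactly one of $x,x'$ is trivial, one element has length $1$ and the other is cyclically reduced of length $2$, contradicting (F2). If both are trivial there is nothing to prove.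

(c) Deleting a last syllable of $g$ that lies in $\langle t\rangle$ does not change $gtg^{-1}$, so we may assume that $g$ has no such syllable. Splitting off the first syllable if it lies in $M$, we write $g=xy_1\cdots y_l$ with $x\in M$ and $(y_1,\dots,y_l)$ reduced, where $y_1\notin M$ and $y_l\notin\langle t\rangle$ if $l\geqslant1$. If $l=0$, we are done. Suppose $l\geqslant1$. Since $x$ commutes with $s$,
\[
x^{-1}\,(s\,gtg^{-1})\,x=s\,y_1\cdots y_l\;t\;y_l^{-1}\cdots y_1^{-1}.
\]
The right side is reduced as written, since $y_1\notin M$ and $y_l\notin\langle t\rangle$. Its first syllable lies in $M$ and its last does not, so it is cyclically reduced of length $2l+2\geqslant4$. By (F2) it is not conjugate to $st$, which is cyclically reduced of length $2$. This contradicts the hypothesis.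
\end{proof}

We first study the classes that do not involve the subgroups $H_j$. Let $T\leqslant\operatorname{Aut}(\widehat A)$ be the stabilizer of the classes $[s]$, $[t_j]$, $[st_j]$ for $0\leqslant j\leqslant m$, and let
\[
Q=\{\varphi\in T:\varphi(s)=s,\ \varphi(t_0)=t_0\}.
\]
For $\psi\in\operatorname{Aut}(M)$ with $\psi(s)=s$ and $g_1,\dots,g_m\in M$, denote by $(\psi;g_1,\dots,g_m)$ the endomorphism of $\widehat A$ that equals $\psi$ on $M$ and sends $t_j$ to $g_jt_jg_j^{-1}$. Here and below $g_0=1$.

\begin{proposition}\label{prop:frame}
\begin{enumerate}
\item[(a)] $T=\operatorname{Inn}(\widehat A)\rtimes Q$.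
\item[(b)] The elements of $Q$ are exactly the maps $(\psi;g_1,\dots,g_m)$, and each element of $Q$ determines $\psi$ and the $g_j$.
\item[(c)] $(\psi;g_1,\dots,g_m)(\psi';g_1',\dots,g_m')=(\psi\psi';\,\psi(g_1')g_1,\dots,\psi(g_m')g_m)$.
\item[(d)] Let $\varphi=(\psi;g_1,\dots,g_m)$, let $x,x'\in M$ and $0\leqslant j\leqslant m$. Then $\varphi[t_jx]=[t_jx']$ if and only if $\psi(x)=g_jx'g_j^{-1}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(c) Call the two maps $\varphi,\varphi'$. On $M$ the composite is $\psi\psi'$, and
$\varphi\varphi'(t_j)=\varphi(g_j't_jg_j'^{-1})=\psi(g_j')\,g_jt_jg_j^{-1}\,\psi(g_j')^{-1}$.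

(b) By (c), the map $(\psi^{-1};\psi^{-1}(g_1)^{-1},\dots,\psi^{-1}(g_m)^{-1})$ is a two-sided inverse of $\varphi=(\psi;g_1,\dots,g_m)$, so $\varphi$ is an automorphism. It fixes $s$, $t_0$ and each class $[t_j]$. It fixes $[st_j]$ because $s\,g_jt_jg_j^{-1}=g_j(st_j)g_j^{-1}$. Hence $\varphi\in Q$.

For the converse, consider first any $\varphi\in T$ with $\varphi(s)=s$. By Lemma~\ref{lem:free}(a), $\varphi(M)=\varphi(C_{\widehat A}(s))=C_{\widehat A}(\varphi(s))=M$. Since $\varphi(t_j)$ is a conjugate of $t_j$ and $s\,\varphi(t_j)=\varphi(st_j)\sim st_j$, Lemma~\ref{lem:free}(c) gives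
\begin{equation}\label{eq:xj}
\varphi(t_j)=x_jt_jx_j^{-1}\quad\text{with } x_j\in M\qquad(0\leqslant j\leqslant m).
\end{equation}
The $x_j$ are unique: two choices differ by an element of $M\cap C_{\widehat A}(t_j)=M\cap\langle t_j\rangle=1$. If $\varphi\in Q$, then $x_0=1$ by uniqueness, and $\varphi=(\varphi|_M;x_1,\dots,x_m)$ because $M$ and the $t_j$ generate $\widehat A$.

(a) The group $\operatorname{Inn}(\widehat A)$ lies in $T$ and is normal. Let $\varphi\in T$ and $\varphi(s)=usu^{-1}$. Then $\varphi_1=c_u^{-1}\varphi\in T$ fixes $s$, and \eqref{eq:xj} gives $\varphi_1(t_0)=x_0t_0x_0^{-1}$ with $x_0\in M$. The automorphism $c_{x_0}$ fixes $s$, so $c_{x_0}^{-1}\varphi_1$ fixes both $s$ and $t_0$. Thus $T=\operatorname{Inn}(\widehat A)\,Q$. If $c_g\in Q$, then $g\in C_{\widehat A}(s)\cap C_{\widehat A}(t_0)=M\cap\langle t_0\rangle=1$.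

(d) We have $\varphi(t_jx)=g_jt_jg_j^{-1}\psi(x)\sim t_j\cdot g_j^{-1}\psi(x)g_j$, and $g_j^{-1}\psi(x)g_j\in M$. By Lemma~\ref{lem:free}(b), this element is conjugate to $t_jx'$ if and only if $g_j^{-1}\psi(x)g_j=x'$.
\end{proof}

The classes $[st_j]$ are what keeps the conjugators in $M$. For $m\geqslant1$, the automorphism that sends $t_1$ to $t_0t_1t_0^{-1}$ and fixes all other vertices fixes $s$, $t_0$ and every $[t_j]$, but it is not of the form in (b).

It remains to pass from $M$ back to $A$. For $\alpha\in\operatorname{Aut}(A)$ and $\lambda\in\operatorname{Hom}(A,\mathbb Z)$ define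
\[
\psi_{\alpha,\lambda}\colon M\to M,\qquad \psi_{\alpha,\lambda}(as^n)=\alpha(a)\,s^{\lambda(a)+n}\qquad(a\in A,\ n\in\mathbb Z).
\]

\begin{lemma}\label{lem:M}
The automorphisms of $M$ that fix $s$ are exactly the maps $\psi_{\alpha,\lambda}$. Each determines its pair $(\alpha,\lambda)$, and $\psi_{\alpha,\lambda}\psi_{\alpha',\lambda'}=\psi_{\alpha\alpha',\,\lambda\alpha'+\lambda'}$.
\end{lemma}

\begin{proof}
Since $s$ is central, $\psi_{\alpha,\lambda}$ is an endomorphism, and it fixes $s$. The values $\alpha(a)$ and $\lambda(a)$ are the two coordinates of $\psi_{\alpha,\lambda}(a)$ in $A\times\langle s\rangle$. The composition rule is the computation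
\[
\psi_{\alpha,\lambda}\bigl(\alpha'(a)s^{\lambda'(a)+n}\bigr)=\alpha\alpha'(a)\,s^{\lambda(\alpha'(a))+\lambda'(a)+n},
\]
and it shows that $\psi_{\alpha^{-1},-\lambda\alpha^{-1}}$ is a two-sided inverse of $\psi_{\alpha,\lambda}$. Conversely, an automorphism $\psi$ of $M$ with $\psi(s)=s$ induces an automorphism $\alpha$ of $M/\langle s\rangle\cong A$, so $\psi(a)=\alpha(a)s^{\lambda(a)}$ for a function $\lambda\colon A\to\mathbb Z$. Comparing $\psi(aa')$ with $\psi(a)\psi(a')=\alpha(aa')s^{\lambda(a)+\lambda(a')}$ shows that $\lambda$ is a homomorphism.
\end{proof}

By Proposition~\ref{prop:frame}(c) and Lemma~\ref{lem:M}, the map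
\[
\pi\colon Q\to\operatorname{Aut}(A),\qquad(\psi_{\alpha,\lambda};g_1,\dots,g_m)\mapsto\alpha
\]
is a homomorphism. It is computable on explicit automorphisms, since $\pi(\varphi)(v)=r(\varphi(v))$ for $v\in V$. The next statement is the dictionary between conjugacy classes in $\widehat A$ and elements of $A$ on which everything else rests.

\begin{corollary}\label{cor:dictionary}
Let $\varphi=(\psi_{\alpha,\lambda};g_1,\dots,g_m)\in Q$ and $b_j=r(g_j)$, so that $b_0=1$. For $u,v\in A$ and $0\leqslant j\leqslant m$,
\[
\varphi[t_ju]=[t_jv]\quad\Longleftrightarrow\quad \alpha(u)=b_jvb_j^{-1}\ \text{ and }\ \lambda(u)=0 .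
\]
\end{corollary}

\begin{proof}
Since $g_j\in b_j\langle s\rangle$ and $s$ is central in $M$, we have $g_jvg_j^{-1}=b_jvb_j^{-1}\in A$. The condition of Proposition~\ref{prop:frame}(d) therefore reads $\alpha(u)s^{\lambda(u)}=b_jvb_j^{-1}$. Compare coordinates in $A\times\langle s\rangle$.
\end{proof}

\begin{remark}
The results of this section hold for an arbitrary group $A$. That $A$ is a right-angled Artin group matters because $(A\times\mathbb Z)*\mathbb Z*\cdots*\mathbb Z$ is then again one, so that Theorem~\ref{thm:day} and the solution of the word problem are available in $\widehat A$.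
\end{remark}

\section{Finite presentations}\label{sec:presentations}

In this section $H_0,\dots,H_m\leqslant A$ are finitely generated, $(h_{ji})_i$ is a finite tuple of words generating $H_j$, and $\mathcal A=\mathcal A(H_0;H_1,\dots,H_m)$. Let $\mathcal W$ be the tuple of conjugacy classes of $\widehat A$
\[
[s],\qquad[t_j],\qquad[st_j],\qquad[t_jh_{ji}]\qquad(0\leqslant j\leqslant m,\ \text{all } i).
\]
Finite generation of the $H_j$ is used here, to make $\mathcal W$ finite. Let $S\leqslant T$ be the stabilizer of $\mathcal W$ and let $P=S\cap Q$. We reach $\mathcal A$ from $S$ by two quotients, $S\to P\to\mathcal A$.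

\begin{proposition}\label{prop:P}
$S=\operatorname{Inn}(\widehat A)\rtimes P$. A finite presentation of $P$ on explicit automorphisms is computable from $\Gamma$ and the words $h_{ji}$.
\end{proposition}

\begin{proof}
We have $\operatorname{Inn}(\widehat A)\leqslant S\leqslant T$. If $\sigma\in S$, Proposition~\ref{prop:frame}(a) gives $\sigma=c\rho$ with $c$ inner and $\rho\in Q$, and $\rho=c^{-1}\sigma\in S$. This proves the first claim, and $\sigma\mapsto\rho$ is a homomorphism $S\to P$ with kernel $\operatorname{Inn}(\widehat A)$.

Form $\widehat\Gamma$ and $\mathcal W$, and use Theorem~\ref{thm:day}(i) to compute a finite presentation of $S$ on explicit automorphisms $\sigma_1,\dots,\sigma_p$. The group $\operatorname{Inn}(\widehat A)$ is generated by the finitely many $c_y$ with $y$ a vertex of $\widehat\Gamma$. Lemma~\ref{lem:quotient} gives a finite presentation of $S/\operatorname{Inn}(\widehat A)\cong P$ on the images $\rho_i$ of the $\sigma_i$. To make $\rho_i$ explicit, search for $w\in\widehat A$ such that $c_w\sigma_i$ fixes $s$ and $t_0$. Such a $w$ exists, and then $c_w\sigma_i\in P$ is the image $\rho_i$ of $\sigma_i$.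
\end{proof}

The group $P$ remembers more than $\mathcal A$: a homomorphism $\lambda$ and a choice of conjugators. The kernel of $\pi$ on $P$ measures both. Put
\[
\Lambda=\{\lambda\in\operatorname{Hom}(A,\mathbb Z):\lambda|_{H_j}=0\text{ for }0\leqslant j\leqslant m\},
\]
and note that $C_M(H_j)=C_A(H_j)\times\langle s\rangle$, because $s$ is central in $M$.

\begin{proposition}\label{prop:K}
$\pi(P)=\mathcal A$, and
\[
K:=P\cap\ker\pi=\{(\psi_{\mathrm{id},\lambda};g_1,\dots,g_m):\lambda\in\Lambda,\ g_j\in C_M(H_j)\}.
\]
If $L$ generates $\Lambda$ and $Y_j$ generates $C_M(H_j)$ for $1\leqslant j\leqslant m$, then $K$ is generated by the elements $(\psi_{\mathrm{id},\lambda};1,\dots,1)$ with $\lambda\in L$ and the elements $(\mathrm{id};1,\dots,1,g,1,\dots,1)$ with $g\in Y_j$ in position $j$, $1\leqslant j\leqslant m$.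
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:dictionary}, an element $(\psi_{\alpha,\lambda};g_1,\dots,g_m)$ of $Q$ with $b_j=r(g_j)$ lies in $P$ if and only if $\alpha(h_{ji})=b_jh_{ji}b_j^{-1}$ and $\lambda(h_{ji})=0$ for all $i,j$. Since the $h_{ji}$ generate $H_j$, this says that
\begin{equation}\label{eq:P}
\alpha|_{H_j}=c_{b_j}|_{H_j}\ \ (0\leqslant j\leqslant m)\qquad\text{and}\qquad\lambda\in\Lambda .
\end{equation}
Hence $\pi(P)\subseteq\mathcal A$. Conversely, if $\alpha\in\mathcal A$ has conjugators $b_j$, then $(\psi_{\alpha,0};b_1,\dots,b_m)$ satisfies \eqref{eq:P} and maps to $\alpha$. For $\alpha=\mathrm{id}$, condition \eqref{eq:P} says that $b_j\in C_A(H_j)$, that is, $g_j\in C_M(H_j)$, and that $\lambda\in\Lambda$. This is the description of $K$.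

By Lemma~\ref{lem:M}, $\psi_{\mathrm{id},\lambda}\psi_{\mathrm{id},\lambda'}=\psi_{\mathrm{id},\lambda+\lambda'}$, so $(\psi_{\mathrm{id},\lambda};g_1,\dots,g_m)\mapsto\lambda$ is a homomorphism from $K$ onto $\Lambda$. The elements of the first kind map onto the generating set $L$. The kernel consists of the elements $(\mathrm{id};g_1,\dots,g_m)$ with $g_j\in C_M(H_j)$. By Proposition~\ref{prop:frame}(c) these multiply coordinatewise in reverse order, with $j$-th entry $g_j'g_j$, so the kernel is generated by the elements of the second kind.
\end{proof}

A basis of $\Lambda$ is computable. A homomorphism $\lambda\colon A\to\mathbb Z$ is determined by the vector $(\lambda(v))_{v\in V}$, and every vector in $\mathbb Z^V$ occurs because the relators of $A$ are commutators. If $e_v(h)$ is the exponent sum of $v$ in the word $h$, then $\lambda(h)=\sum_ve_v(h)\lambda(v)$. So $\Lambda$ is the set of integer solutions of the finite homogeneous system $\sum_ve_v(h_{ji})x_v=0$. It is free abelian of rank at most $|V|$, and integer row and column operations produce a basis.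

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $m=0$ and $H_0=H$, so that $\mathcal A=\operatorname{Aut}_H(A)$. Compute a finite presentation of $P$ on explicit $\rho_1,\dots,\rho_p$ by Proposition~\ref{prop:P}, and a basis $L$ of $\Lambda$. As $m=0$, Proposition~\ref{prop:K} says that $K$ is generated by the explicit automorphisms
\[
v\mapsto vs^{\lambda(v)}\ \ (v\in V),\qquad s\mapsto s,\qquad t_0\mapsto t_0\qquad(\lambda\in L).
\]
Lemma~\ref{lem:quotient} yields a finite presentation of $P/K\cong\operatorname{Aut}_H(A)$. Its generators are the automorphisms $\pi(\rho_i)\colon v\mapsto r(\rho_i(v))$, obtained by deleting the letters $s$ and $t_0$ from the words $\rho_i(v)$.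
\end{proof}

For $m\geqslant1$ we also need finite generating sets of the centralizers $C_M(H_j)$. The construction supplies them itself. If we choose $H_0=A$, then $\psi$ is forced to be trivial and only the conjugator is left. The argument uses Proposition~\ref{prop:P} and not the finite generation of $K$, so there is no circularity.

\begin{proposition}\label{prop:centralizer}
For every finitely generated $H\leqslant A$, the centralizer $C_A(H)$ is finitely presented, and a finite generating set of it is computable from $\Gamma$ and words generating $H$.
\end{proposition}

\begin{proof}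
Apply the construction with $m=1$, $H_0=A$ (generated by $V$) and $H_1=H$. In \eqref{eq:P}, the case $j=0$ gives $\alpha=\mathrm{id}$, and $\Lambda=0$ since $\lambda$ must vanish on $A$. So $P=\{(\mathrm{id};g):g\in C_M(H)\}$ with $(\mathrm{id};g)(\mathrm{id};g')=(\mathrm{id};g'g)$, and $(\mathrm{id};g)\mapsto g^{-1}$ is an isomorphism $P\to C_M(H)$. By Proposition~\ref{prop:P}, $C_M(H)$ is finitely presented, and hence so is $C_A(H)\cong C_M(H)/\langle s\rangle$. For each computed generator $\rho_i$ of $P$, search the words in $(V\cup\{s\})^{\pm1}$ for $g$ with $\rho_i(t_1)=gt_1g^{-1}$. By the uniqueness in Proposition~\ref{prop:frame}(b), $\rho_i=(\mathrm{id};g)$. The elements $g$ so found generate $C_M(H)$, and their images $r(g)$ generate $C_A(H)$.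
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(2)]
Compute a finite presentation of $P$ by Proposition~\ref{prop:P}, a basis $L$ of $\Lambda$, and finite generating sets of $C_A(H_1),\dots,C_A(H_m)$ by Proposition~\ref{prop:centralizer}. Adding $s$ to the latter gives finite generating sets $Y_j$ of $C_M(H_j)$. Proposition~\ref{prop:K} then lists finitely many explicit generators of $K$, and Lemma~\ref{lem:quotient} gives a finite presentation of $P/K\cong\mathcal A$.
\end{proof}

\section{Arbitrary subgroups}\label{sec:arbitrary}

If some $H_j$ is not finitely generated, the tuple $\mathcal W$ is infinite and Theorem~\ref{thm:day} does not apply. The conditions defining $\mathcal A$ are then infinitely many equations, but in finitely many unknowns, namely the $\alpha(v)$ and the $b_j$. In a linear group these become polynomial equations, and a Noetherian argument reduces them to finitely many. We use that $A$ embeds in $SL_N(\mathbb Z)$ for some $N$ \cite{HW,DJ}; this is the only place where linearity is needed.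

\begin{proposition}\label{prop:noether}
For arbitrary subgroups $H_0,\dots,H_m\leqslant A$ there are finitely generated subgroups $H_j'\leqslant H_j$ with $\mathcal A(H_0;H_1,\dots,H_m)=\mathcal A(H_0';H_1',\dots,H_m')$.
\end{proposition}

\begin{proof}
Regard $A$ as a subgroup of $SL_N(\mathbb Z)$. Let $X_v,Y_v$ $(v\in V)$ and $B_1,\dots,B_m$ be $N\times N$ matrices of independent indeterminates, let $B_0=I$, and let $\mathcal R$ be the polynomial ring over $\mathbb Q$ in these finitely many indeterminates. For each $j$ and each $h\in H_j$, fix a word $w_h$ in $V^{\pm1}$ representing $h$, and let $w_h(X,Y)$ be the matrix product obtained by replacing each letter $v$ by $X_v$ and each letter $v^{-1}$ by $Y_v$. Let $\mathcal F_{j,h}\subseteq\mathcal R$ be the set of the $N^2$ entries of $w_h(X,Y)B_j-B_jh$, where $h$ is a constant integer matrix.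

A tuple $(\alpha,b_1,\dots,b_m)$ with $\alpha\in\operatorname{Aut}(A)$ and $b_j\in A$ defines the point $X_v=\alpha(v)$, $Y_v=\alpha(v)^{-1}$, $B_j=b_j$. At this point $w_h(X,Y)$ takes the value $\alpha(h)$. So, with $b_0=1$, the set $\mathcal F_{j,h}$ vanishes at the point if and only if $\alpha(h)b_j=b_jh$, that is, $\alpha(h)=b_jhb_j^{-1}$.

By Hilbert's basis theorem, the ideal of $\mathcal R$ generated by all the $\mathcal F_{j,h}$ is finitely generated. Each generator is a combination of finitely many members of the $\mathcal F_{j,h}$, so the ideal is generated by $\mathcal F_{j,h}$ for $(j,h)$ in some finite set $J$. Let $H_j'=\langle h:(j,h)\in J\rangle\leqslant H_j$. If $(\alpha,b_1,\dots,b_m)$ satisfies $\alpha(h)=b_jhb_j^{-1}$ for all $j$ and all $h\in H_j'$, then the generators of the ideal vanish at the corresponding point. Hence the whole ideal vanishes there, and $\alpha(h)=b_jhb_j^{-1}$ for all $j$ and all $h\in H_j$. The converse holds because $H_j'\leqslant H_j$. The two systems thus have the same solutions $(\alpha,b_1,\dots,b_m)$, and the two groups are the sets of $\alpha$ that occur in a solution.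
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(1)]
By Proposition~\ref{prop:noether} we may assume that the $H_j$ are finitely generated, and then $\mathcal A=\mathcal A(H_0;H_1,\dots,H_m)$ is finitely presented by part (2). The case $m=0$ is the statement on $\operatorname{Aut}_H(A)$. If $H_0=1$, each $c_g$ with $g\in A$ lies in $\mathcal A$, with conjugators $b_1=\dots=b_m=g$. So $\operatorname{Inn}(A)$ is a normal subgroup of $\mathcal A$, generated by the finitely many $c_v$ with $v\in V$, and the image $\mathcal A/\operatorname{Inn}(A)$ of $\mathcal A$ in $\operatorname{Out}(A)$ is finitely presented.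
\end{proof}

\section{The orbit problem}\label{sec:orbits}

The dictionary of Corollary~\ref{cor:dictionary} allows different elements $u$ and $v$ on the two sides, so it translates orbits as well as stabilizers.

\begin{proof}[Proof of Theorem~\ref{thm:general}(3)]
Let $\mathcal W_u$ be the tuple of classes $[s]$, $[t_j]$, $[st_j]$, $[t_ju_{ji}]$ for $0\leqslant j\leqslant m$ and all $i$, and let $\mathcal W_v$ be the same tuple with $v_{ji}$ in place of $u_{ji}$. We claim that the required $\alpha$ and $b_j$ exist if and only if $\mathcal W_u$ and $\mathcal W_v$ lie in one $\operatorname{Aut}(\widehat A)$-orbit. The latter is decidable by Theorem~\ref{thm:day}(ii).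

If $\alpha$ and $b_j$ exist, then $\varphi=(\psi_{\alpha,0};b_1,\dots,b_m)\in Q$ fixes $[s]$, $[t_j]$, $[st_j]$, and it carries $[t_ju_{ji}]$ to $[t_jv_{ji}]$ by Corollary~\ref{cor:dictionary}. So $\varphi\mathcal W_u=\mathcal W_v$.

Conversely, let $\sigma\mathcal W_u=\mathcal W_v$ with $\sigma\in\operatorname{Aut}(\widehat A)$. The two tuples have the same entries $[s]$, $[t_j]$, $[st_j]$ in the same positions, so $\sigma\in T$. By Proposition~\ref{prop:frame}(a) there is $w\in\widehat A$ with $\varphi=c_w\sigma\in Q$, and $\varphi\mathcal W_u=\mathcal W_v$ because inner automorphisms fix all classes. Write $\varphi=(\psi_{\alpha,\lambda};g_1,\dots,g_m)$ and $b_j=r(g_j)$. Corollary~\ref{cor:dictionary} gives $\alpha(u_{ji})=b_jv_{ji}b_j^{-1}$ for all $i,j$, with $b_0=1$. This proves the claim.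

To find the data, obtain $\sigma$ from Theorem~\ref{thm:day}(ii), and search for $w$ such that $\varphi=c_w\sigma$ fixes $s$ and $t_0$. Then search the words in $(V\cup\{s\})^{\pm1}$ for $g_j$ with $\varphi(t_j)=g_jt_jg_j^{-1}$, and output $\alpha(v)=r(\varphi(v))$ for $v\in V$ and $b_j=r(g_j)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DJ}
M.~Davis and T.~Januszkiewicz, J. Pure Appl. Algebra \textbf{153} (2000).

\bibitem{Day}
M.~B.~Day, \emph{Full-featured peak reduction in right-angled Artin groups}, Algebr. Geom. Topol. \textbf{14} (2014), 1677--1743.

\bibitem{HW}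
T.~Hsu and D.~Wise, \emph{On linear and residual properties of graph products}, Michigan Math. J. \textbf{46} (1999).

\bibitem{RV}
Mallika Roy and Enric Ventura, \emph{Fixed subgroups and computation of auto-fixed closures in free-abelian times free groups}, arXiv:1906.02144 (2019).

\end{thebibliography}
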